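\title{The threshold for average agreement in sets of multivariate polynomials over finite fields}

\begin{abstract}
Let $\mathcal L$ be a set of polynomials of total degree at most $r$ in $m$ variables over $\mathbb F_q$, and let $\Sigma(\mathcal L)$ be the total number of zeros in $\mathbb F_q^m$ of the differences $f-f'$ with $f,f'\in\mathcal L$. One always has $\Sigma(\mathcal L)\ge q^{m-1}|\mathcal L|^2$. For fixed $m,r\ge2$ and $q\to\infty$ we prove that $\Sigma(\mathcal L)=(1+o(1))q^{m-1}|\mathcal L|^2$ whenever $|\mathcal L|/q^{D}\to\infty$, where $D=\binom{m+r-1}{m}$, and that this fails for suitable sets of size $Kq^D$ for every constant $K$. This answers a question of Shangguan, Yang and Zhang. For $r\ge3$ and $(m,r)\ne(2,3)$ we also find the limiting maximum of $\Sigma(\mathcal L)/(q^{m-1}|\mathcal L|^2)$ over sets of size $\lfloor\kappa q^D\rfloor$, and we show that any excess over $1$ comes from many members of $\mathcal L$ that are congruent modulo one linear polynomial. For $r=2$ this structural statement is false.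
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q$ be a prime power, let $m,r\ge1$ be integers, and let $V_{m,r}\subseteq\mathbb F_q[x_1,\dots,x_m]$ be the space of polynomials of total degree at most $r$. Polynomials are treated formally, so $\dim V_{m,r}=\binom{m+r}{m}$; for $q>r$ distinct elements also define distinct functions. For $g\in V_{m,r}$ let $N(g)$ be the number of zeros of $g$ in $\mathbb F_q^m$. For a nonempty set $\mathcal L\subseteq V_{m,r}$ put
\[
\Sigma(\mathcal L)=\sum_{f,f'\in\mathcal L}N(f-f'),\qquad \rho(\mathcal L)=\frac{\Sigma(\mathcal L)}{q^{m-1}|\mathcal L|^2}.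
\]
The sum $\Sigma(\mathcal L)$ counts triples $(f,f',\alpha)$ with $f(\alpha)=f'(\alpha)$, so $\rho(\mathcal L)/q$ is the probability that two random members of $\mathcal L$ agree at a random point. It also measures how evenly the graphs of the members of $\mathcal L$ cover $\mathbb F_q^{m+1}$. Let $i(\alpha,y)$ be the number of $f\in\mathcal L$ with $f(\alpha)=y$. Then $\sum i(\alpha,y)=q^m|\mathcal L|$ and $\sum i(\alpha,y)^2=\Sigma(\mathcal L)$, and expanding the square gives
\begin{equation}\label{eq:variance}
\frac1{q^{m+1}}\sum_{(\alpha,y)\in\mathbb F_q^{m+1}}\Big(i(\alpha,y)-\frac{|\mathcal L|}q\Big)^2=\big(\rho(\mathcal L)-1\big)\Big(\frac{|\mathcal L|}q\Big)^2 .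
\end{equation}
Thus $\rho(\mathcal L)\ge1$, and $\rho(\mathcal L)-1$ is the variance of $i$ divided by the square of its mean. The whole space has $\rho=1$ and a single polynomial has $\rho=q$. How large must $\mathcal L$ be to force $\rho(\mathcal L)$ close to $1$?

Asymptotic notation refers to $q\to\infty$ with $m,r$ fixed. Say that a positive function $\tau$ on prime powers has the \emph{threshold property} if $\rho(\mathcal L_i)\to1$ for every sequence of prime powers $q_i\to\infty$ and all sets $\mathcal L_i\subseteq V_{m,r}$ over $\mathbb F_{q_i}$ with $|\mathcal L_i|/\tau(q_i)\to\infty$. The \emph{threshold} $\tau_q(m,r)$ is a smallest function with this property, that is, one that is $O(\tau)$ for every $\tau$ with the property. It is determined up to constant factors. It is known that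
\begin{equation}\label{eq:known-sum}
q^{m-1}|\mathcal L|^2\le\Sigma(\mathcal L)\le q^{m-1}|\mathcal L|^2+q^{\dim V_{m,r}-1}|\mathcal L|
\end{equation}
for all $\mathcal L\subseteq V_{m,r}$, and that
\begin{equation}\label{eq:known-tau}
q^{\dim V_{m,r-1}}\le\tau_q(m,r)\le q^{\dim V_{m,r}-m}.
\end{equation}
The two sides of \eqref{eq:known-tau} agree when $m=1$ or $r=1$, which gives $\tau_q(1,r)=q^r$ and $\tau_q(m,1)=q$. For $m,r\ge2$ the exponents differ by $\binom{m+r-1}{r}-m\ge\binom{m+1}2-m>0$; for $m=r=2$ the bounds are $q^3$ and $q^4$. Shangguan, Yang and Zhang \cite{SYZ} ask for the order of $\tau_q(m,r)$ when $m,r\ge2$. We show that the lower bound in \eqref{eq:known-tau} is the truth.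

Throughout, $V=V_{m,r}$, $\phi(a)=\dim V_{m,a}=\binom{m+a}m$, $D=\phi(r-1)$ and $D'=\phi(r-2)$. A \emph{linear polynomial} has degree exactly $1$. For a linear polynomial $\ell$, the space $W_\ell=\ell V_{m,r-1}$ consists of the multiples of $\ell$ in $V$, and $|W_\ell|=q^D$. The letter $C$ denotes a constant that depends only on $m$ and $r$ and may change from line to line. No assumption is made on the characteristic, except where $q$ is said to be odd.

\begin{theorem}\label{thm:main}
Let $m,r\ge2$. Put $\theta=\frac13$ if $r=2$ and $m\ge3$, and $\theta=\frac12$ otherwise. For all $q$ and all $\mathcal L\subseteq V$ with $|\mathcal L|\ge q^D$,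
\[
1\le\rho(\mathcal L)\le1+C\Big(q^{-1/2}+\big(q^D/|\mathcal L|\big)^\theta\Big).
\]
Conversely, if $\mathcal L$ is a union of $K$ distinct cosets of $W_{x_1}$, so that $|\mathcal L|=Kq^D$, then $\rho(\mathcal L)\ge1+\frac1K-\frac1q$.
\end{theorem}

\begin{corollary}\label{cor:threshold}
For all fixed $m,r\ge2$ we have $\tau_q(m,r)\asymp q^{\binom{m+r-1}m}$.
\end{corollary}

\begin{proof}
By the upper bound in Theorem~\ref{thm:main}, $q^D$ has the threshold property. Let $\tau$ have the property and suppose that $q^D\ne O(\tau)$. Then $\tau(q_i)/q_i^D\to0$ along some sequence $q_i\to\infty$. The sets $\mathcal L_i=W_{x_1}$ satisfy $|\mathcal L_i|/\tau(q_i)\to\infty$ and $\rho(\mathcal L_i)\ge2-1/q_i$, a contradiction.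
\end{proof}

By the converse part of Theorem~\ref{thm:main}, the asymptotic fails at size $Kq^D$ for every constant $K$. In most cases the behavior at this scale can be described exactly. Let $\beta(\mathcal L)$ be the maximum of $|\mathcal L\cap B|$ over all cosets $B$ of all spaces $W_\ell$, and let $\{\kappa\}=\kappa-\lfloor\kappa\rfloor$.

\begin{theorem}\label{thm:sharp}
Let $m\ge2$. In parts \textup{(a)} and \textup{(b)} let $r\ge3$ and $(m,r)\ne(2,3)$.
\begin{enumerate}
\item[(a)] If $|\mathcal L|\ge q^{D-1}$, then
\[
\rho(\mathcal L)\le1+\frac{\beta(\mathcal L)}{|\mathcal L|}+C\Big(q^{-1/2}+\big(q^{D-1}/|\mathcal L|\big)^{1/2}\Big).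
\]
In particular, the main part $1+\beta(\mathcal L)/|\mathcal L|$ is at most $1+q^D/|\mathcal L|$; and if $c,\varepsilon>0$ are fixed, $|\mathcal L|\ge cq^D$ and $\rho(\mathcal L)\ge1+\varepsilon$, then some coset of some $W_\ell$ contains at least $(\varepsilon-o(1))|\mathcal L|$ elements of $\mathcal L$.
\item[(b)] For every fixed $\kappa>0$,
\[
\lim_{q\to\infty}\ \max_{|\mathcal L|=\lfloor\kappa q^D\rfloor}\rho(\mathcal L)=1+\frac{\lfloor\kappa\rfloor+\{\kappa\}^2}{\kappa^2}.
\]
\item[(c)] The structural statement in \textup{(a)} fails for $r=2$. For odd $q$, the set $\mathcal L=\{\ell^2:\ell\in V_{m,1}\}$ has $|\mathcal L|=\frac12(q^{m+1}+1)$ and $\rho(\mathcal L)\to2$, but every coset of every $W_\ell$ meets it in at most $2q$ elements.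
\end{enumerate}
\end{theorem}

The limit in (b) equals $2$ for $\kappa\le1$ and $1+1/\kappa$ for integer $\kappa$.

\subsection*{Why $q^D$, and what has to be proved}
By the Lang--Weil estimate, a nonzero $g\in V$ has at most about $k(g)q^{m-1}$ zeros, where $k(g)$ is the number of its absolutely irreducible factors over $\mathbb F_q$. So $\rho(\mathcal L)$ can exceed $1$ by a constant only if a positive proportion of the differences $f-f'$ have two or more such factors. The simplest way to arrange this is to give all differences a common factor. The multiples in $V$ of a fixed polynomial of degree $a\ge1$ form a space of dimension $\phi(r-a)$, which is largest for $a=1$. This suggests the answer $q^D$.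

The difficulty is that the factor may change from one difference to the next. There are about $q^m$ linear polynomials up to scalars, so a given $f$ is congruent modulo some linear polynomial to about $q^{D+m}$ elements of $V$, and counting in this way loses a factor $q^m$. Varying factors do produce examples: in Theorem~\ref{thm:sharp}(c) every difference factors, $|\mathcal L|\sim\frac12q^D$, and no linear polynomial divides many differences. We must show that such examples never exceed $q^D$ by more than a constant factor.

The tool is a second moment. Fix $f_1\ne f_2$ and count the polynomials $f_0$ such that $f_1-f_0$ and $f_2-f_0$ are divisible by two different linear polynomials $\ell_1,\ell_2$. The point is that $f_1-f_2$ and $\ell_1$ leave few choices for $\ell_2$. Section~\ref{sec:prelim} reduces the problem to counting factors. Section~\ref{sec:linear} carries out the second moment, first for plane cubics, Section~\ref{sec:nonlinear} treats differences with two nonlinear factors, and Section~\ref{sec:r3} completes the case $r\ge3$. For $r=2$ the second moment falls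 short by one factor of $q$. A third moment repairs this for $m\ge3$ (Section~\ref{sec:quadrics}), and a fourth moment of a character sum does so for $m=2$ (Section~\ref{sec:conics}).

\section{From zeros to factors}\label{sec:prelim}

From now on $m,r\ge2$ and $\mathcal L\subseteq V$ is nonempty.

\subsection{The lower bounds}
The bound $\rho(\mathcal L)\ge1$ follows from \eqref{eq:variance}. The next lemma adds the contribution of the hyperplane $x_1=0$.

\begin{lemma}\label{lem:lower}
With $B$ running over the cosets of $W_{x_1}$ in $V$,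
\[
\rho(\mathcal L)\ge1-\frac1q+\frac1{|\mathcal L|^2}\sum_B|\mathcal L\cap B|^2 .
\]
\end{lemma}

\begin{proof}
Write $\Sigma(\mathcal L)=\sum_\alpha\sum_yi(\alpha,y)^2$. For each $\alpha$ the inner sum is at least $|\mathcal L|^2/q$ by the Cauchy--Schwarz inequality, and we use this at the $q^m-q^{m-1}$ points with $x_1(\alpha)\ne0$. At each of the $q^{m-1}$ points with $x_1(\alpha)=0$, two polynomials in the same coset of $W_{x_1}$ take the same value, so the inner sum is at least $\sum_B|\mathcal L\cap B|^2$.
\end{proof}

For a union of $K$ cosets, $\sum_B|\mathcal L\cap B|^2=Kq^{2D}=|\mathcal L|^2/K$. This proves the converse part of Theorem~\ref{thm:main}.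

\subsection{Zeros of a single polynomial}
A polynomial over $\mathbb F_q$ is \emph{absolutely irreducible} if it is irreducible over the algebraic closure $\overline{\mathbb F}_q$. We use two standard facts.
\begin{enumerate}
\item[(A)] An absolutely irreducible polynomial in $V$ has at most $q^{m-1}+Cq^{m-3/2}$ zeros in $\mathbb F_q^m$ (Lang--Weil \cite{LW}; explicit for affine hypersurfaces in \cite{CM}).
\item[(B)] Two coprime polynomials in $V$ have at most $r^2q^{m-2}$ common zeros in $\mathbb F_q^m$ (\cite[Lemma IV.3D]{Sch}; also \cite{CM}).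
\end{enumerate}
For $0\ne g\in V$ let $k(g)$ be the number of absolutely irreducible polynomials over $\mathbb F_q$, counted up to scalars, that divide $g$.

\begin{lemma}\label{lem:LW}
For $0\ne g\in V$ we have $N(g)\le k(g)q^{m-1}+Cq^{m-3/2}$.
\end{lemma}

\begin{proof}
The number $N(g)$ is at most the sum of $N(h)$ over the at most $r$ distinct irreducible factors $h$ of $g$ over $\mathbb F_q$. Exactly $k(g)$ of them are absolutely irreducible, and (A) applies to these. Let $h$ be one of the others. Take an irreducible factor $u_1$ of $h$ over $\overline{\mathbb F}_q$, scaled so that one coefficient is $1$, and let $u_1,\dots,u_t$ be its distinct images under the powers of the Frobenius map $c\mapsto c^q$ acting on coefficients. They are irreducible factors of $h$, and they are pairwise nonassociate because they have the coefficient $1$ at the same monomial. Their product is fixed by Frobenius, so it lies in $\mathbb F_q[x_1,\dots,x_m]$ and divides $h$. Hence $h=cu_1\cdots u_t$ with $c\in\mathbb F_q^*$, and $t\ge2$. A zero $\alpha\in\mathbb F_q^m$ of $h$ is a zero of some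 $u_i$, and since Frobenius fixes $\alpha$, it is a zero of every $u_i$. By the product rule all partial derivatives of $h$ vanish at $\alpha$. Some partial derivative is a nonzero polynomial, since otherwise $h$ is a polynomial in $x_1^p,\dots,x_m^p$, with $p$ the characteristic, and hence a $p$th power. It has smaller degree than the irreducible $h$, so it is coprime to $h$, and (B) gives $N(h)\le r^2q^{m-2}$.
\end{proof}

Write $t^+=\max(t,0)$. The pairs $f=f'$ contribute $q^m|\mathcal L|$ to $\Sigma(\mathcal L)$, and for $f\ne f'$ we use Lemma~\ref{lem:LW} with $k\le1+(k-1)^+$. This gives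
\begin{equation}\label{eq:reduction}
\rho(\mathcal L)\le1+Cq^{-1/2}+\frac q{|\mathcal L|}+\frac1{|\mathcal L|^2}\sum_{f\ne f'}\big(k(f-f')-1\big)^+,
\end{equation}
the sum being over ordered pairs in $\mathcal L$. The problem is now to bound the last sum.

\subsection{Homogenization}
Let $R=\mathbb F_q[x_0,\dots,x_m]$. A \emph{form} is a homogeneous polynomial. The map $g\mapsto g^{[a]}=x_0^a\,g(x_1/x_0,\dots,x_m/x_0)$ is a linear bijection from $V_{m,a}$ to the forms of degree $a$ in $R$, and $(gh)^{[a+b]}=g^{[a]}h^{[b]}$ for $g\in V_{m,a}$, $h\in V_{m,b}$. If $e\in R$ is a nonzero linear form, then $R/(e)$ is a polynomial ring in $m$ variables, as one sees by taking $e$ as a coordinate. So it has unique factorization, and a nonzero form of degree $a$ in it has at most $a$ linear factors up to scalars.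

\section{Linear factors}\label{sec:linear}

For $0\ne g\in V$ let $\lambda(g)\le r$ be the number of linear polynomials over $\mathbb F_q$, up to scalars, that divide $g$. Let $Z$ be the set of nonzero $g\in V$ divisible by at least two nonassociate absolutely irreducible polynomials over $\mathbb F_q$ of degree at least $2$. If $g\notin Z$ then $k(g)\le\lambda(g)+1$, and always $k(g)\le r$. Hence $(k(g)-1)^+\le\lambda(g)+r\mathbf 1_Z(g)$, and \eqref{eq:reduction} becomes
\begin{equation}\label{eq:EM}
\rho(\mathcal L)\le1+Cq^{-1/2}+\frac q{|\mathcal L|}+\frac{E+rM}{|\mathcal L|^2},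
\end{equation}
where
\[
E=\sum_{f\ne f'}\lambda(f-f'),\qquad M=\#\{(f,f')\in\mathcal L^2:f-f'\in Z\}.
\]
This section bounds $E$.

Let $\mathcal H$ be a set of representatives of the linear polynomials up to scalars, so $|\mathcal H|=\frac{q^{m+1}-q}{q-1}\le2q^m$. Think of $\mathcal L$ as the vertex set of a multigraph with an edge of color $\ell\in\mathcal H$ between $f\ne f'$ whenever $\ell\mid f-f'$. The edges of color $\ell$ form disjoint cliques, namely the intersections of $\mathcal L$ with the cosets of $W_\ell$. The degree of $f_0\in\mathcal L$ in color $\ell$ is $d_\ell(f_0)=|\mathcal L\cap(f_0+W_\ell)|-1$, and $E=\sum_{f_0}\sum_\ell d_\ell(f_0)$.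

If $E$ is large, there are many pairs of edges with a common vertex. Pairs of the same color lie inside one coset, and they are the unavoidable contribution. The pairs of different colors are counted by
\[
T=\sum_{f_0\in\mathcal L}\ \sum_{\ell_1\ne\ell_2}d_{\ell_1}(f_0)\,d_{\ell_2}(f_0),
\]
the number of tuples $(f_0,f_1,f_2,\ell_1,\ell_2)\in\mathcal L^3\times\mathcal H^2$ with $\ell_1\ne\ell_2$, $f_i\ne f_0$ and $\ell_i\mid f_i-f_0$. We call $f_0$ the \emph{center} and $f_1,f_2$ the \emph{ends}. For $b\ge0$ let $E_{\le b}$ be the sum of $d_\ell(f_0)$ over the pairs $(f_0,\ell)$ with $|\mathcal L\cap(f_0+W_\ell)|\le b$. Then $E=E_{\le\beta(\mathcal L)}$; other values of $b$ are needed for Theorem~\ref{thm:sharp}(b).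

\begin{lemma}\label{lem:CS}
For every $b\ge0$ we have $E_{\le b}\le b|\mathcal L|+(|\mathcal L|\,T)^{1/2}$.
\end{lemma}

\begin{proof}
Let $\sum'$ denote summation over those $\ell$ for which $(f_0,\ell)$ is counted in $E_{\le b}$; for these $d_\ell(f_0)\le b$. By the Cauchy--Schwarz inequality,
\[
E_{\le b}^2\le|\mathcal L|\sum_{f_0}\Big({\sum_\ell}'d_\ell(f_0)\Big)^2\le|\mathcal L|\Big(\sum_{f_0}{\sum_\ell}'d_\ell(f_0)^2+T\Big)\le|\mathcal L|\big(bE_{\le b}+T\big).
\]
If $x^2\le px+s$ with $p,s\ge0$, then $x\le p+\sqrt s$, since $x>p+\sqrt s$ gives $x(x-p)>s$.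
\end{proof}

To bound $T$ we fix the ends and count colors and centers in all of $V$. For $\ell_1\ne\ell_2$ in $\mathcal H$, unique factorization gives
\begin{equation}\label{eq:intersection}
W_{\ell_1}\cap W_{\ell_2}=\ell_1\ell_2V_{m,r-2}.
\end{equation}
So $(f_1+W_{\ell_1})\cap(f_2+W_{\ell_2})$ is empty or a coset of this space, and the ends and colors leave at most $q^{D'}$ centers. It remains to count the pairs of colors.

\begin{example}[plane cubics]\label{ex:cubics}
Let $m=2$, $r=3$, so that $D=6$ and $D'=3$. Here $Z=\emptyset$, because two factors of degree at least $2$ need degree $4$. The colors are the $q^2+q\le2q^2$ lines of the affine plane. Fix ends $f_1\ne f_2$ and let $g=f_1-f_2$. If a center $f_0$ exists for the lines $\ell_1\ne\ell_2$, then $g=(f_1-f_0)-(f_2-f_0)$ is a multiple of $\ell_1$ minus a multiple of $\ell_2$, so $g$ vanishes at the point where the two lines meet. Suppose $\ell_1\nmid g$. The restriction of $g$ to the line $\ell_1=0$ is a nonzero polynomial of degree at most $3$ in one variable, so it has at most three zeros. The line $\ell_2$ is one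 of the $q$ other lines through one of these zeros, or one of the $q-1$ lines parallel to $\ell_1$: fewer than $4q$ choices. At most three lines $\ell_1$ divide $g$, and for these we allow every $\ell_2$. So there are at most $2q^2\cdot4q+3\cdot2q^2\le11q^3$ pairs of colors, with at most $q^3$ centers each. If $f_1=f_2$, then $\ell_1,\ell_2$ both divide $f_1-f_0$, which leaves at most $6$ pairs of colors for each $(f_0,f_1)$. Altogether $T\le12q^6|\mathcal L|^2$, and Lemma~\ref{lem:CS} with $b=\beta(\mathcal L)\le q^6$ gives
\[
E/|\mathcal L|^2\le q^6/|\mathcal L|+(12q^6/|\mathcal L|)^{1/2}.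
\]
By \eqref{eq:EM}, $\rho(\mathcal L)\to1$ when $|\mathcal L|/q^6\to\infty$, while the upper bound in \eqref{eq:known-tau} is $q^8$. Of the roughly $q^4$ pairs of lines only $O(q^3)$ occur, because the lines must meet on the curve $g=0$ or at infinity, and this factor $q$ is exactly what is needed to reach $q^D$.
\end{example}

In higher dimension the hyperplanes $\ell_1=0$ and $\ell_2=0$ meet in a subspace of codimension $2$ on which $g$ vanishes, and the algebraic form of this statement is that $\ell_2$ divides $g$ modulo $\ell_1$. For parallel hyperplanes $\ell_2$ is a constant modulo $\ell_1$, and the statement is empty. Homogenizing removes this exception.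

\begin{lemma}\label{lem:T}
For all $m,r\ge2$ we have $T\le5r^2q^{m+1+D'}|\mathcal L|^2$.
\end{lemma}

\begin{proof}
If $f_1=f_2$, then $\ell_1$ and $\ell_2$ divide $f_1-f_0\ne0$, so there are at most $r^2|\mathcal L|^2$ such tuples. Fix $f_1\ne f_2$, and suppose that $\ell_1\ne\ell_2$ admit a center $f_0$, say $f_i-f_0=\ell_ih_i$ with $h_i\in V_{m,r-1}$. Put $G=(f_1-f_2)^{[r]}\ne0$, $L_i=\ell_i^{[1]}$ and $H_i=h_i^{[r-1]}$. Then $G=L_1H_1-L_2H_2$, and $L_1,L_2$ are not proportional.

Suppose $L_1\nmid G$. In $R/(L_1)$ the image of $G$ is a nonzero form of degree $r$, and the image of $L_2$ is a nonzero linear form that divides it. So the image of $L_2$ has at most $r$ possibilities up to scalars. If $L$ is one lift of such an image, then $L_2$ is proportional to $L+sL_1$ with $s\in\mathbb F_q$. Thus each of the at most $2q^m$ choices of $\ell_1$ leaves at most $rq$ choices of $\ell_2$. At most $r$ choices of $\ell_1$ have $L_1\mid G$, and for these there are at most $2q^m$ choices of $\ell_2$. In total at most $2rq^{m+1}+2rq^m\le4rq^{m+1}$ pairs of colors occur, each with at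 most $q^{D'}$ centers. Hence $T\le(r^2+4rq^{m+1+D'})|\mathcal L|^2$.
\end{proof}

Lemmas~\ref{lem:CS} and~\ref{lem:T} give, for every $b\ge0$,
\begin{equation}\label{eq:Ebound}
\frac{E_{\le b}}{|\mathcal L|^2}\le\frac b{|\mathcal L|}+\Big(\frac{5r^2q^{m+1+D'}}{|\mathcal L|}\Big)^{1/2}.
\end{equation}
Everything depends on how $m+1+D'$ compares with $D$. We have $D-D'=\binom{m+r-2}{r-1}$, which is increasing in $r$, equals $m$ at $r=2$ and $\frac{m(m+1)}2$ at $r=3$, and equals $r$ when $m=2$. Since $\frac{m(m+1)}2\ge m+2$ for $m\ge3$,
\begin{equation}\label{eq:exponents}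
m+1+D'\ \begin{cases}=D+1&\text{if }r=2,\\ =D&\text{if }(m,r)=(2,3),\\ \le D-1&\text{otherwise.}\end{cases}
\end{equation}
The first line is why $r=2$ needs other arguments. The second is why $(2,3)$ is excluded from Theorem~\ref{thm:sharp}(a),(b): for $|\mathcal L|\asymp q^D$ the last term of \eqref{eq:Ebound} does not tend to $0$.

\section{Two nonlinear factors}\label{sec:nonlinear}

\begin{proposition}\label{prop:M}
Let $m\ge2$, $r\ge3$ and $|\mathcal L|\ge q^{D-1}$. Then $M/|\mathcal L|^2\le C\,(q^{D-1}/|\mathcal L|)^{1/2}$.
\end{proposition}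

For $r=3$ the set $Z$ is empty, so let $r\ge4$. In most cases $Z$ is so small that the bound $M\le|Z||\mathcal L|$ suffices.

\subsection{The size of $Z$}
Let $g\in Z$ and let $g_1$ be one of the two nonlinear factors, of degree $a\ge2$. Then $g=g_1g_2$ with $g_2\in V_{m,r-a}$ and $\deg g_2\ge2$, so $2\le a\le r-2$. The $q-1$ pairs $(cg_1,c^{-1}g_2)$ with $c\in\mathbb F_q^*$ are distinct and have the same product. The increments $\phi(a+1)-\phi(a)=\binom{m+a}{m-1}$ increase with $a$, so $\phi$ is convex and $\phi(a)+\phi(r-a)$ is largest at the ends of the range. Therefore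
\begin{equation}\label{eq:Z}
|Z|\le\sum_{a=2}^{r-2}\frac{q^{\phi(a)+\phi(r-a)}}{q-1}\le2r\,q^{\phi(2)+D'-1}.
\end{equation}
The exponent is at most $D-1$ if and only if $\binom{m+2}2\le D-D'=\binom{m+r-2}{r-1}$. For $m\ge3$ this holds at $r=4$, where the right side is $\binom{m+2}3=\frac m3\binom{m+2}2$, and hence for all $r\ge4$. For $m=2$ it reads $6\le r$. In these cases $M/|\mathcal L|^2\le2rq^{D-1}/|\mathcal L|\le2r(q^{D-1}/|\mathcal L|)^{1/2}$, because $|\mathcal L|\ge q^{D-1}$.

\subsection{Plane quartics and quintics}
It remains to treat $m=2$ and $r\in\{4,5\}$, where $D=10$ and $15$, while the exponent in \eqref{eq:Z} is $11$ and $15$. We repeat the second moment with conics as colors. The two nonlinear factors of $g\in Z$ have degrees with sum at most $5$, so one of them has degree exactly $2$. Let $\mathcal Q$ be a set of representatives, up to scalars, of the absolutely irreducible polynomials of degree $2$ over $\mathbb F_q$; then $|\mathcal Q|\le q^6/(q-1)\le2q^5$. Reduction modulo a linear form is replaced by restriction to a conic, which we make explicit.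

\begin{lemma}\label{lem:conic}
Let $K=\overline{\mathbb F}_q$ and let $Q\in K[x_0,x_1,x_2]$ be an irreducible quadratic form. There is a $K$-algebra homomorphism $\pi\colon K[x_0,x_1,x_2]\to K[s,t]$ with kernel $(Q)$ that sends forms of degree $a$ to forms of degree $2a$.
\end{lemma}

\begin{proof}
Choose coordinates $x,y,z$ with $Q(1,0,0)=0$, so $Q=x\,\ell(y,z)+Q_0(y,z)$ with $\ell$ linear. If $\ell=0$, then $Q$ is a binary form and factors over $K$. So we may take $\ell=z$, and $Q=z(x+by+cz)+ay^2$ with $a\ne0$ by irreducibility. Replacing $x+by+cz$ by $x$ and rescaling $y$ gives $Q=xz-y^2$. Let $\pi$ send $x,y,z$ to $s^2,st,t^2$. Then $\pi(Q)=0$. Every polynomial is congruent modulo $Q$ to some $A(x,z)+yB(x,z)$, with image $A(s^2,t^2)+st\,B(s^2,t^2)$. The two summands have no monomial in common, so the image is $0$ only if $A=B=0$.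
\end{proof}

For $f_0\in\mathcal L$ let $e(f_0)$ be the number of pairs $(f,Q)\in(\mathcal L\setminus\{f_0\})\times\mathcal Q$ with $Q\mid f-f_0$. Then $M\le\sum_{f_0}e(f_0)$, and $\sum_{f_0}e(f_0)^2$ counts tuples $(f_0,f_1,f_2,Q_1,Q_2)$ with $Q_i\mid f_i-f_0\ne0$. A nonzero polynomial or form of degree at most $5$ is divisible by at most two of the conics, so at most $4|\mathcal L|^2$ tuples have $f_1=f_2$. Fix $f_1\ne f_2$, let $G=(f_1-f_2)^{[r]}\ne0$, and write $Q_i$ also for $Q_i^{[2]}$. This form is absolutely irreducible, since setting $x_0=1$ in a factorization into linear forms would factor the polynomial of degree $2$ into two polynomials of degree $1$.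

If $Q_1=Q_2$, then $Q_1\mid G$. There are at most two such $Q_1$, and $f_0\in f_1+Q_1V_{2,r-2}$, so there are at most $2q^{\phi(r-2)}$ tuples. These single-color tuples need no special treatment here, since multiples of a conic form a space much smaller than $q^D$.

If $Q_1\ne Q_2$, then $f_0$ lies in a coset of $Q_1V_{2,r-2}\cap Q_2V_{2,r-2}=Q_1Q_2V_{2,r-4}$, which has $q^{\phi(r-4)}$ elements, and $G=Q_1H_1-Q_2H_2$ for forms $H_i$ of degree $r-2$. At most $2\cdot2q^5$ pairs $(Q_1,Q_2)$ have $Q_1\mid G$. Let $Q_1\nmid G$ and let $\pi$ be the map of Lemma~\ref{lem:conic} for $Q_1$. Then $\pi(G)=-\pi(Q_2)\pi(H_2)$ is a nonzero binary form of degree $2r\le10$ over $K$, hence a product of $2r$ linear forms, and the quartic $\pi(Q_2)$ is, up to a scalar, the product of four of them. This leaves at most $\binom{10}4$ possibilities. If $\pi(Q_2')=c\,\pi(Q_2)$, then $Q_2'-cQ_2\in KQ_1$. Since $Q_1,Q_2$ are independent and all three forms have coefficients in $\mathbb F_q$, the form $Q_2'$ lies in the $\mathbb F_q$-span of $Q_1$ and $Q_2$, which has $q+1$ elements up to scalars. So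 at most $4q^5+2q^5\binom{10}4(q+1)\le Cq^6$ pairs $(Q_1,Q_2)$ occur.

We obtain $\sum_{f_0}e(f_0)^2\le C\big(q^{6+\phi(r-4)}+q^{\phi(r-2)}\big)|\mathcal L|^2$. The two exponents are $7$ and $6$ for $r=4$, where $D-1=9$, and $9$ and $10$ for $r=5$, where $D-1=14$. By the Cauchy--Schwarz inequality, $M^2\le|\mathcal L|\sum_{f_0}e(f_0)^2\le Cq^{D-1}|\mathcal L|^3$. This completes the proof of Proposition~\ref{prop:M}.

\section{The case $r\ge3$}\label{sec:r3}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a) and of the upper bound in Theorem~\ref{thm:main} for $r\ge3$]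
Let $|\mathcal L|\ge q^{D-1}$. Since $D\ge\binom42=6$, we have $q/|\mathcal L|\le q^{2-D}\le q^{-1/2}$. Insert \eqref{eq:Ebound} with $b=\beta(\mathcal L)$ and Proposition~\ref{prop:M} into \eqref{eq:EM}:
\[
\rho(\mathcal L)\le1+\frac{\beta(\mathcal L)}{|\mathcal L|}+C\Big(q^{-1/2}+\big(q^{m+1+D'}/|\mathcal L|\big)^{1/2}+\big(q^{D-1}/|\mathcal L|\big)^{1/2}\Big).
\]
For $(m,r)\ne(2,3)$, \eqref{eq:exponents} gives the inequality in Theorem~\ref{thm:sharp}(a). Its two consequences follow from $\beta(\mathcal L)\le q^D$ and from the fact that the error term is $O(q^{-1/2})$ when $|\mathcal L|\ge cq^D$. For all $r\ge3$ we have $m+1+D'\le D$, and if $|\mathcal L|\ge q^D$ then $\beta(\mathcal L)/|\mathcal L|\le q^D/|\mathcal L|\le(q^D/|\mathcal L|)^{1/2}$. This is the bound of Theorem~\ref{thm:main} with $\theta=\frac12$.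
\end{proof}

For part (b) the bound $d_\ell(f_0)\le\beta(\mathcal L)$ is too crude, because not every element of $\mathcal L$ can lie in a coset that is as full as the fullest one. We separate the cosets that hold a positive proportion of $\mathcal L$. They are few and almost disjoint, so they behave like cosets of a single $W_\ell$, and the problem becomes that of distributing mass $\kappa$ among bins of capacity $1$ so as to maximize the sum of squares. Put $h(s)=\lfloor s\rfloor+\{s\}^2$ for $s\ge0$. This function is continuous and nondecreasing, since on $[j,j+1]$ it equals $j+(s-j)^2$.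

\begin{lemma}\label{lem:convex}
If $y_1,\dots,y_N\in[0,1]$ and $\sum y_i\le s$, then $\sum y_i^2\le h(s)$.
\end{lemma}

\begin{proof}
If $0<y_j\le y_i<1$ for some $i\ne j$, replace $(y_i,y_j)$ by $(y_i+t,y_j-t)$ with $t=\min(1-y_i,y_j)$. This keeps $\sum y_i$, increases $\sum y_i^2$ by $2t(y_i-y_j)+2t^2$, and reduces the number of coordinates in $(0,1)$. When at most one such coordinate is left, $\sum y_i^2=h(\sum y_i)\le h(s)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
\emph{Lower bound.} The number $q^{\phi(r)-D}$ of cosets of $W_{x_1}$ exceeds $\kappa+1$ for large $q$. Take $\lfloor\kappa\rfloor$ full cosets and $\lfloor\{\kappa\}q^D\rfloor$ elements of one more. The total size is $\lfloor\kappa q^D\rfloor$, and Lemma~\ref{lem:lower} gives $\rho(\mathcal L)\ge1+h(\kappa)/\kappa^2-o(1)$.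

\emph{Upper bound.} Let $|\mathcal L|=\lfloor\kappa q^D\rfloor$ and fix $\delta\in(0,1)$. All terms $o(1)$ below are uniform in $\mathcal L$. Call a coset $B$ of some $W_\ell$ \emph{large} if $|\mathcal L\cap B|>\delta|\mathcal L|$. By \eqref{eq:intersection} the spaces $W_\ell$, $\ell\in\mathcal H$, are distinct, so $B$ determines $\ell$, and the pairs $(f_0,\ell)$ with $f_0+W_\ell=B$ contribute at most $|\mathcal L\cap B|^2$ to $E$. Hence
\[
E\le E_{\le\delta|\mathcal L|}+\sum_{B\text{ large}}|\mathcal L\cap B|^2 .
\]
By \eqref{eq:Ebound} and the third line of \eqref{eq:exponents}, $E_{\le\delta|\mathcal L|}\le(\delta+o(1))|\mathcal L|^2$.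

Two distinct cosets are disjoint if they belong to the same $W_\ell$, and otherwise meet in at most $q^{D'}=o(|\mathcal L|)$ elements by \eqref{eq:intersection}. So any $N\le N_0=\lceil2/\delta\rceil$ distinct large cosets $B_1,\dots,B_N$ satisfy
\[
\sum_{i\le N}|\mathcal L\cap B_i|\le|\mathcal L|+\sum_{i<j}|B_i\cap B_j|\le|\mathcal L|+N_0^2q^{D'}=(1+o(1))|\mathcal L|.
\]
For $N=N_0$ the left side would be at least $2|\mathcal L|$. Thus for large $q$ there are fewer than $N_0$ large cosets, and the inequality holds for all of them together. The numbers $y_i=|\mathcal L\cap B_i|/q^D$ lie in $[0,1]$ and have sum at most $\kappa+o(1)$, so Lemma~\ref{lem:convex} and the continuity of $h$ give $\sum_i|\mathcal L\cap B_i|^2\le(h(\kappa)+o(1))q^{2D}$. Finally $M=o(|\mathcal L|^2)$ by Proposition~\ref{prop:M}. Now \eqref{eq:EM} gives $\rho(\mathcal L)\le1+h(\kappa)/\kappa^2+\delta+o(1)$, and $\delta$ was arbitrary.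
\end{proof}

\section{Quadratic polynomials in three or more variables}\label{sec:quadrics}

Let $r=2$, so $D=m+1$. We first prove Theorem~\ref{thm:sharp}(c), which shows that no bound of the form $\rho(\mathcal L)\le1+C\beta(\mathcal L)/|\mathcal L|+o(1)$ holds for $|\mathcal L|\asymp q^D$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
Here $\ell$ ranges over all of $V_{m,1}$, constants included. Since $\ell^2=\ell'^2$ if and only if $\ell'=\pm\ell$, and $q$ is odd, $|\mathcal L|=1+\frac12(q^{m+1}-1)$. Let $\Sigma'=\sum_{\ell,\ell'}N(\ell^2-\ell'^2)$. As $q$ is odd, $(u,w)=(\ell-\ell',\ell+\ell')$ runs over all pairs in $V_{m,1}$. For a fixed point $\alpha$, each value of $u(\alpha)$ is taken by $q^m$ polynomials $u$, so $(2q-1)q^{2m}$ pairs have $u(\alpha)w(\alpha)=0$. Hence $\Sigma'=(2q-1)q^{3m}$. A pair of nonzero elements of $\mathcal L$ arises from exactly four pairs $(\ell,\ell')$, and the fewer than $2|\mathcal L|$ pairs that contain $0$ arise from one or two. So $0\le\Sigma(\mathcal L)-\frac14\Sigma'\le2q^m|\mathcal L|\le2q^{2m+1}$. Therefore $\Sigma(\mathcal L)\sim\frac12q^{3m+1}$,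 while $q^{m-1}|\mathcal L|^2\sim\frac14q^{3m+1}$, and $\rho(\mathcal L)\to2$. If $\ell_0^2$ and $\ell^2$ lie in the same coset of $W_e$, then the prime $e$ divides $(\ell-\ell_0)(\ell+\ell_0)$, so $\ell\in\pm\ell_0+\mathbb F_qe$. A coset therefore contains at most $2q$ elements of $\mathcal L$, while $|\mathcal L|\sim\frac12q^D$.
\end{proof}

Put $n=m+1=D$ and identify $V$, by homogenization, with the space of quadratic forms in $n$ variables. A nonzero quadratic form is \emph{reducible} if it is a product of two linear forms over $\mathbb F_q$, and irreducible otherwise. Let $\Pi$ be the set of products $ab$ of two linearly independent linear forms; note that $\Pi=-\Pi$. If $k(g)\ge2$, then $g$ is a product of two nonassociate linear polynomials, so $k(g)=2$ and the form $g$ lies in $\Pi$. By \eqref{eq:reduction} it suffices to bound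
\[
E_2=\#\{(f,f')\in\mathcal L^2:f-f'\in\Pi\}.
\]
Call $f,f'\in V$ \emph{neighbors} if $f-f'\in\Pi$. For $g=ab\in\Pi$ the plane $U(g)=\langle a,b\rangle$ is well defined by unique factorization. For a space $A$ of linear forms, $\operatorname{Sym}^2A$ is the span of the products of two elements of $A$; if $\dim A=2$ it has $q^3$ elements.

The loss of a factor $q$ in the first line of \eqref{eq:exponents} is real. Take the ends $ab\in\Pi$ and $0$. For a linear form $e\notin\langle a,b\rangle$ and $s,t\in\mathbb F_q^*$, the form $f_0=(a+se)(b+te)$ lies in $\Pi$, and so does $ab-f_0=-e(ta+sb+ste)$. Each $f_0$ arises from at most two forms $e$ up to scalars, since $e\mid ab-f_0$, and $e$ determines $s,t$. So the ends have at least $\frac12(q^n-q^2)(q-1)$ common neighbors, which is of order $q^{D+1}$.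

In this example the difference of the ends is reducible. When it is irreducible, there are only $O(q^4)$ common neighbors (Lemma~\ref{lem:irr}), which is $O(q^D)$ precisely when $m\ge3$. This suggests counting stars with a center and three ends. Either two ends have an irreducible difference, and then there are few centers, or all four vertices have pairwise reducible or zero differences, and then three of them leave few choices for the fourth (Lemma~\ref{lem:red}). We need three small tools.

\begin{lemma}\label{lem:lift}
Let $a,b,a',b',e$ be linear forms with $e\ne0$, $e\nmid ab$ and $a'b'\equiv ab\pmod e$. Then $a'b'=(a+se)(b+te)$ for some $s,t\in\mathbb F_q$.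
\end{lemma}

\begin{proof}
By unique factorization in $R/(e)$, after swapping $a',b'$ if needed, $a'\equiv ca$ and $b'\equiv c^{-1}b\pmod e$ with $c\in\mathbb F_q^*$. So $c^{-1}a'=a+se$ and $cb'=b+te$.
\end{proof}

\begin{lemma}\label{lem:indep}
If $g,g'\in\Pi$ and $U(g)\cap U(g')=0$, then $g-g'$ is irreducible.
\end{lemma}

\begin{proof}
Write $g=ab$, $g'=cd$ with $a,b,c,d$ independent. Then $ab-cd\ne0$. If $ab-cd=c'd'$, then $c'd'\equiv c\cdot(-d)\pmod a$, so $ab-cd=(c+sa)(-d+ta)$ by Lemma~\ref{lem:lift}. Expanding and canceling $a$ gives $b=tc-sd+sta$, which contradicts independence.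
\end{proof}

The third tool is a test for reducibility of ternary forms that works in characteristic $2$ as well: half the determinant of the Hessian matrix.

\begin{lemma}\label{lem:disc}
Let $y_1,y_2,y_3$ be independent linear forms in a polynomial ring over $\mathbb F_q$, let $F=\sum_{i\le j}a_{ij}y_iy_j$, and put
\[
\Delta(F)=4a_{11}a_{22}a_{33}+a_{12}a_{13}a_{23}-a_{11}a_{23}^2-a_{22}a_{13}^2-a_{33}a_{12}^2 .
\]
If $F$ is zero or reducible, then $\Delta(F)=0$.
\end{lemma}

\begin{proof}
Extend $y_1,y_2,y_3$ to coordinates and set the others to $0$ in a factorization of $F$. This gives $F=(p\cdot y)(p'\cdot y)$ with $p,p'\in\mathbb F_q^3$. Now let $p_i,p_i'$ be indeterminates over $\mathbb Z$. The Hessian matrix of a ternary form has diagonal entries $2a_{ii}$ and off-diagonal entries $a_{ij}$, and its determinant is $2\Delta$. For $(p\cdot y)(p'\cdot y)$ it equals $pp'^{T}+p'p^{T}$, which has rank at most $2$. So $2\Delta=0$, hence $\Delta=0$, in the domain $\mathbb Z[p_i,p_i']$. This identity specializes to $\mathbb F_q$.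
\end{proof}

\begin{lemma}\label{lem:irr}
If $f_1,f_2\in V$ and $g=f_1-f_2$ is irreducible, then $f_1$ and $f_2$ have at most $4q^4$ common neighbors in $V$.
\end{lemma}

\begin{proof}
A common neighbor $f_0$ gives a \emph{representation} $g=\ell_1h_1-\ell_2h_2$ with $\ell_ih_i=f_i-f_0\in\Pi$, and $f_0=f_2-\ell_2h_2$ is determined by $\ell_2h_2$. Suppose a representation exists, and let $A$ be the span of the four linear forms in one of them. Then $\dim A\le4$ and $g\in\operatorname{Sym}^2A$.

The count does not grow with $n$ because all representations live in $A$. Indeed, suppose $\ell_1\notin A$ in some representation. Choose coordinates that include a basis of $A$ and $\ell_1$, and let $\sigma$ be the substitution that sets $\ell_1$ to $0$ and fixes the other coordinates. Then $g=\sigma(g)=-\sigma(\ell_2)\sigma(h_2)$ is zero or reducible, a contradiction. So $\ell_1\in A$.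

Fix $\ell_1$ up to scalars, and let $\ell_2^0h_2^0$ come from one representation with this $\ell_1$. For any other, $\ell_2h_2\equiv-g\equiv\ell_2^0h_2^0\pmod{\ell_1}$, and $\ell_1\nmid g$. By Lemma~\ref{lem:lift} there are at most $q^2$ possibilities for $\ell_2h_2$. It remains to show that at most $4q^2$ forms $\ell_1$ occur up to scalars. If $\dim A\le3$ there are at most $q^2+q+1\le2q^2$.

Let $\dim A=4$, so $g=y_1y_2-y_3y_4$ with $y_1,\dots,y_4$ a basis of $A$, and let $\ell_1=\sum c_iy_i$ occur. The image of $g$ in $R/(\ell_1)$ is reducible. If $c_4\ne0$, the images of $y_1,y_2,y_3$ are independent and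
\[
g\equiv y_1y_2+c_4^{-1}y_3(c_1y_1+c_2y_2+c_3y_3)\pmod{\ell_1}.
\]
Here $a_{11}=a_{22}=0$, $a_{12}=1$, $a_{13}=c_1/c_4$, $a_{23}=c_2/c_4$, $a_{33}=c_3/c_4$, so $\Delta=(c_1c_2-c_3c_4)/c_4^2$, and Lemma~\ref{lem:disc} gives $c_1c_2=c_3c_4$. The index permutations $(12)$, $(34)$ and $(13)(24)$ preserve $g$ up to sign and preserve this equation, and they move any index to $4$. So the equation holds whichever $c_i$ is nonzero. It says that the nonzero matrix with rows $(c_1,c_3)$ and $(c_4,c_2)$ has rank $1$. Up to scalars such a matrix is determined by its row space and its column space, so there are $(q+1)^2\le4q^2$ solutions.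
\end{proof}

\begin{lemma}\label{lem:red}
Let $n\ge4$, and let $g_1,g_2\in\Pi$ with $g_1-g_2$ reducible or zero and $U(g_1)\ne U(g_2)$. Then at most $7q^n$ forms $g_3\in\Pi$ have both $g_1-g_3$ and $g_2-g_3$ reducible or zero.
\end{lemma}

\begin{proof}
Let $U_i=U(g_i)$. By Lemma~\ref{lem:indep} any two of the planes $U_1,U_2,U_3$ intersect nontrivially. So $U_1\cap U_2=\langle v\rangle$ is a line and $A=U_1+U_2$ has dimension $3$. The third plane either lies in $A$ or, as we shall see, contains $v$.

\emph{Case $U_3\subseteq A$.} Write $g_1=ab$. At most $2q^3$ forms $g_3$ are divisible by $a$ or $b$, since the cofactor lies in $A$. Otherwise let $e\in A$ be a factor of $g_3$. Then $e\nmid ab$ and $g_1-g_3\equiv ab\pmod e$, so $g_1-g_3$ is nonzero and reducible, and $g_1-g_3=(a+se)(b+te)$ by Lemma~\ref{lem:lift}. There are $q^2+q+1$ choices of $e$ up to scalars and $q^2$ choices of $(s,t)$. The total is at most $q^4+3q^3+q^2\le3q^4$.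

\emph{Case $U_3\not\subseteq A$.} Then $U_3\cap A$ has dimension at most $1$ and contains the nonzero spaces $U_3\cap U_1$ and $U_3\cap U_2$. So these three spaces coincide and lie in $U_1\cap U_2$, which gives $v\in U_3$. At most $\frac{q^{n-1}-1}{q-1}\le2q^{n-2}$ planes contain $v$. Fix $U_3=\langle v,w\rangle$ with $w\notin A$ and write $U_1=\langle v,u\rangle$, so that $v,u,w$ are independent. Let $g_1=\xi_1v^2+\eta_1vu+\zeta_1u^2$ and $g_3=\xi v^2+\eta vw+\zeta w^2$. For $g_1-g_3$ in the variables $(y_1,y_2,y_3)=(v,u,w)$ we have $a_{11}=\xi_1-\xi$, $a_{22}=\zeta_1$, $a_{33}=-\zeta$, $a_{12}=\eta_1$, $a_{13}=-\eta$, $a_{23}=0$, and Lemma~\ref{lem:disc} gives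
\[
-4(\xi_1-\xi)\zeta_1\zeta-\zeta_1\eta^2+\eta_1^2\zeta=0 .
\]
If $\zeta_1\ne0$, each $(\xi,\zeta)$ leaves at most two values of $\eta$. If $\zeta_1=0$, then $\eta_1\ne0$ because $g_1=v(\xi_1v+\eta_1u)\in\Pi$, and the equation forces $\zeta=0$. Either way at most $2q^2$ triples $(\xi,\eta,\zeta)$ occur, so this case gives at most $4q^n$ forms.

Since $n\ge4$, we have $3q^4+4q^n\le7q^n$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main} for $r=2$, $m\ge3$]
Let $d(f_0)$ be the number of neighbors of $f_0$ in $\mathcal L$, so $E_2=\sum_{f_0\in\mathcal L}d(f_0)$. By H\"older's inequality $E_2^3\le|\mathcal L|^2\sum_{f_0}d(f_0)^3$, and the last sum counts quadruples $(f_0,f_1,f_2,f_3)\in\mathcal L^4$ with $g_i=f_i-f_0\in\Pi$ for $i=1,2,3$.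

If some $f_i-f_j$ with $1\le i<j\le3$ is irreducible, choose the pair $\{i,j\}$, then $f_1,f_2,f_3$, then $f_0$. Lemma~\ref{lem:irr} gives at most $3\cdot4q^4|\mathcal L|^3$ quadruples. Suppose all $f_i-f_j=g_i-g_j$ are reducible or zero. If $U(g_1)=U(g_2)$, choose $f_0,f_1,f_3$; then $g_2\in\operatorname{Sym}^2U(g_1)$, which gives at most $q^3|\mathcal L|^3$ quadruples. Otherwise choose $f_0,f_1,f_2$; Lemma~\ref{lem:red} gives at most $7q^n|\mathcal L|^3$ quadruples.

Since $n\ge4$, the total is at most $20q^n|\mathcal L|^3$. Hence $E_2^3\le20q^D|\mathcal L|^5$, that is, $E_2/|\mathcal L|^2\le(20q^D/|\mathcal L|)^{1/3}$. For $|\mathcal L|\ge q^D$ we have $q/|\mathcal L|\le q^{-1/2}$, and \eqref{eq:reduction} gives the bound with $\theta=\frac13$.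
\end{proof}

\section{Quadratic polynomials in two variables}\label{sec:conics}

Let $m=r=2$, so $D=3$ and $|V|=q^6$. The bound $4q^4$ of Lemma~\ref{lem:irr} is now of order $q^{D+1}$, and the third moment gives nothing beyond \eqref{eq:known-tau}. We return to the definition of $\Sigma(\mathcal L)$ and use characters.

\begin{proposition}\label{prop:conics}
For $m=r=2$ and every nonempty $\mathcal L\subseteq V$ we have $\rho(\mathcal L)\le1+\sqrt2\,(q^3/|\mathcal L|)^{1/2}$.
\end{proposition}

Fix a nontrivial additive character $\psi$ of $\mathbb F_q$, that is, a nontrivial homomorphism from $(\mathbb F_q,+)$ to the unit circle. If $X$ is a finite-dimensional $\mathbb F_q$-space and $\mu$ a linear functional on it, then $\sum_{x\in X}\psi(\mu(x))$ is $|X|$ for $\mu=0$ and $0$ otherwise. Consequently, for complex numbers $b_\mu$ indexed by the dual space $V^*$,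
\begin{equation}\label{eq:parseval}
\sum_{f\in V}\Big|\sum_{\mu\in V^*}b_\mu\psi(\mu(f))\Big|^2=q^6\sum_{\mu\in V^*}|b_\mu|^2 .
\end{equation}
For $\alpha\in\mathbb F_q^2$ let $\mathrm{ev}_\alpha\in V^*$ be evaluation at $\alpha$.

\begin{lemma}\label{lem:eval}
Evaluations at one, two or three distinct points are linearly independent in $V^*$. If evaluations at four distinct points satisfy a linear relation with all coefficients nonzero, then the points are collinear.
\end{lemma}

\begin{proof}
A relation cannot involve $\mathrm{ev}_\gamma$ with nonzero coefficient if some $f\in V$ vanishes at the other points and not at $\gamma$. With at most two other points, let $f$ be the product of the equations of lines, one through each other point, that avoid $\gamma$. Now take four points that are not collinear. If three lie on a line, let $\gamma$ be the fourth and $f$ the equation of the line. If no three are collinear, let $\gamma$ be any of them and $f$ the product of the equation of the line through two of the others and the equation of a line through the third that avoids $\gamma$.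
\end{proof}

Let $\mathcal S=\{c\,\mathrm{ev}_\alpha:c\in\mathbb F_q^*,\ \alpha\in\mathbb F_q^2\}\subseteq V^*$. By Lemma~\ref{lem:eval}, $s=c\,\mathrm{ev}_\alpha$ determines $c$ and $\alpha$; we call $\alpha$ the \emph{point} of $s$. Put $S(s)=\sum_{f\in\mathcal L}\psi(s(f))$ and $J=\sum_{s\in\mathcal S}|S(s)|^2$. Writing the indicator of $f(\alpha)=f'(\alpha)$ as $q^{-1}\sum_{c\in\mathbb F_q}\psi(cf(\alpha))\overline{\psi(cf'(\alpha))}$ and separating $c=0$, we get
\begin{equation}\label{eq:fourier}
\Sigma(\mathcal L)=q|\mathcal L|^2+q^{-1}J,\qquad\text{so}\qquad\rho(\mathcal L)=1+\frac J{q^2|\mathcal L|^2}.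
\end{equation}
Extending the sum $J$ from $\mathcal S$ to all of $V^*$ gives $J\le q^6|\mathcal L|$ by orthogonality, which is the upper bound in \eqref{eq:known-sum}. This ignores that $\mathcal S$ has only about $q^3$ of the $q^6$ elements of $V^*$. A fourth moment uses the additive structure of $\mathcal S$, through the following count.

\begin{lemma}\label{lem:reps}
Every nonzero $\mu\in V^*$ has at most $q$ representations $\mu=s_1+s_2$ with $(s_1,s_2)\in\mathcal S^2$.
\end{lemma}

\begin{proof}
Suppose first that in some representation $s_1,s_2$ have the same point $\alpha$, so $\mu=c\,\mathrm{ev}_\alpha$ with $c\ne0$. Any representation $\mu=c_1\mathrm{ev}_\gamma+c_2\mathrm{ev}_\delta$ is a relation among evaluations at no more than three points, so it is trivial after collecting terms. If $\gamma\ne\delta$, one of them differs from $\alpha$ and has nonzero coefficient, which is impossible. So $\gamma=\delta$, and then $\gamma=\alpha$ and $c_1+c_2=c$. There are at most $q$ such representations.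

Suppose now that every representation has two distinct points. If two representations share a point, at most three points are involved, and independence shows that they agree up to the order of $s_1,s_2$. Fix a representation with points $\gamma\ne\delta$. At most two representations share a point with it. For any other, the four points are distinct and satisfy a relation with nonzero coefficients, so the point of $s_1$ is one of the $q-2$ points of the line $\gamma\delta$ other than $\gamma,\delta$. Two representations with the same point of $s_1$ agree up to order, hence agree. The total is at most $2+(q-2)=q$.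
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:conics}]
Let $a_s=\overline{S(s)}$ and $F(f)=\sum_{s\in\mathcal S}a_s\psi(s(f))$ for $f\in V$. Then $\sum_s|a_s|^2=J$ and $\sum_{f\in\mathcal L}F(f)=\sum_sa_sS(s)=J$, so H\"older's inequality gives
\[
J\le|\mathcal L|^{3/4}\Big(\sum_{f\in V}|F(f)|^4\Big)^{1/4}.
\]
We have $F(f)^2=\sum_\mu b_\mu\psi(\mu(f))$ with $b_\mu=\sum_{s_1+s_2=\mu}a_{s_1}a_{s_2}$, so $\sum_{f\in V}|F(f)|^4=q^6\sum_\mu|b_\mu|^2$ by \eqref{eq:parseval}. For $\mu=0$, the Cauchy--Schwarz inequality gives $|b_0|=|\sum_sa_sa_{-s}|\le J$. For $\mu\ne0$ it gives, with Lemma~\ref{lem:reps}, $|b_\mu|^2\le q\sum_{s_1+s_2=\mu}|a_{s_1}|^2|a_{s_2}|^2$, and these bounds sum to at most $qJ^2$. Hence $\sum_{f\in V}|F(f)|^4\le q^6(q+1)J^2$, so $J\le|\mathcal L|^{3/4}q^{3/2}(q+1)^{1/4}J^{1/2}$ and $J\le|\mathcal L|^{3/2}q^3(q+1)^{1/2}$. By \eqref{eq:fourier}, $\rho(\mathcal L)-1\le q(q+1)^{1/2}|\mathcal L|^{-1/2}\le\sqrt2\,(q^3/|\mathcal L|)^{1/2}$.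
\end{proof}

Proposition~\ref{prop:conics} is the upper bound of Theorem~\ref{thm:main} for $m=r=2$, the last remaining case. This completes the proof of Theorem~\ref{thm:main}, and with it of Corollary~\ref{cor:threshold}.

\begin{thebibliography}{9}

\bibitem{CM}
Cafure and Matera, Finite Fields Appl. \textbf{12} (2006).

\bibitem{LW}
Lang and Weil, Amer. J. Math. \textbf{76} (1954).

\bibitem{Sch}
W. Schmidt, \emph{Equations over Finite Fields}.

\bibitem{SYZ}
Chong Shangguan, Yulin Yang and Tao Zhang, \emph{Incidence theorems for multivariate polynomials over finite fields}, arXiv:2509.17563 (2025).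

\end{thebibliography}
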